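\title{The degrees of multisections of the universal smooth plane cubic}

\begin{abstract}
A multisection of degree $n$ is a continuous choice of $n$ distinct unordered points on every smooth cubic curve in $\mathbb{CP}^2$. We prove that one exists if and only if $n \bmod 108\in\{0,9,27,36,72,81,99\}$. In particular there is none of degree $108k+45$ or $108k+63$, the cases of a question of Farb that earlier results left open. The obstruction comes from the projective symmetries of two special cubics, joined by a path along which an involution persists. A continuous multisection need not respect these symmetries, but because $PGL_3(\mathbb C)$ has finite fundamental group, they act on its sheets as they would act on an invariant set of points.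
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal X$ be the space of nonsingular homogeneous cubic polynomials $F(x,y,z)$ over $\mathbb C$, taken up to nonzero scalars, and let $C_F=\{F=0\}\subset\mathbb{CP}^2$ be the curve defined by $F\in\mathcal X$. For a space $Y$, let $\operatorname{Conf}_n(Y)\subset Y^n$ be the space of $n$-tuples of pairwise distinct points, and let $\operatorname{UConf}_n(Y)=\operatorname{Conf}_n(Y)/S_n$ be the space of $n$-element subsets of $Y$. A \emph{multisection of degree $n$} over a subspace $\mathcal Y\subset\mathcal X$ is a continuous map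
\[
s:\mathcal Y\to\operatorname{UConf}_n(\mathbb{CP}^2)\qquad\text{with } s(F)\subset C_F\text{ for all }F\in\mathcal Y;
\]
equivalently, it is a continuous section over $\mathcal Y$ of the bundle over $\mathcal X$ whose fiber at $F$ is $\operatorname{UConf}_n(C_F)$. When $\mathcal Y$ is not named, $\mathcal Y=\mathcal X$. We study the following question of Farb, which we take from \cite{Yao}:
\begin{quote}
\emph{For which positive integers $n$ does a multisection of degree $n$ exist?}
\end{quote}

Algebraic geometry supplies examples. A smooth cubic has nine flexes, and they move continuously with the curve, so $n=9$ occurs. Taking a flex as origin makes $C_F$ a complex torus. The origin is determined only up to a $3$-torsion point, so a point $w\in C_F$ has no canonical order, but $3w$ does. Let $A_m(F)$ be the set of $w$ for which $3w$ has exact order $m$. This is a multisection of degree $9J(m)$, where $J(m)$ is the number of elements of order $m$ in $(\mathbb Z/m)^2$. Since $J(m)=1,3,8,12$ for $m=1,2,3,4$, the first degrees are $9,27,72,108$, and $A_1$ is the set of flexes. The sets $A_m(F)$ are pairwise disjoint, so finite unions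 of them are multisections as well.

The degrees of these unions are constrained modulo $108$, because $12\mid J(m)$ for all $m\ge4$. To see this, put $\omega=e^{2\pi\sqrt{-1}/3}$ and count the points of order $m$ on the tori $\mathbb C/\mathbb Z[\omega]$ and $\mathbb C/\mathbb Z[\sqrt{-1}]$, on which the groups $\mu_6$ and $\mu_4$ of roots of unity act by multiplication. The fixed points of $\zeta\ne1$ form a group of order $|\zeta-1|^2$; this is the $2$-torsion subgroup if $\zeta=-1$, and has order at most $3$ otherwise. So both groups act freely on the points of order $m\geq 4$, and $J(m)$ is divisible by $6$ and by $4$. Every finite union of the $A_m$ therefore has degree congruent to $9a+27b+72c$ modulo $108$ with $a,b,c\in\{0,1\}$, and these eight choices give the residues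
\[
R=\{0,9,27,36,72,81,99\},
\]
the choice $a=b=c=1$ giving $108\equiv0$. One is led to guess that $R$ is the answer.

Chen proved that the degree of a multisection is divisible by $9$. Banerjee and Chen proved that every positive $n$ with $n\bmod 108\in R$ is the degree of a multisection. Yao proved that no multisection has degree $36k+18$, $k\ge0$, which excludes the residues $18,54,90$. Of the twelve multiples of $9$ modulo $108$, this leaves $45$ and $63$. We show that neither occurs, and we prove the full classification by an argument that uses none of these three results. The group $H=PGL_3(\mathbb C)$ acts on $\mathcal X$ by $gF=F\circ g^{-1}$, so that $C_{gF}=g(C_F)$. Put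
\[
F_t=y^2z-x^3-(1-t)xz^2-tz^3\quad(0\le t\le 1),\qquad \mathcal Y_0=\{gF_t: g\in H,\ t\in[0,1]\}.
\]
The $F_t$ are nonsingular, because $y^2z=x^3+\alpha xz^2+\beta z^3$ is nonsingular exactly when $4\alpha^3+27\beta^2\neq0$, and $4(1-t)^3+27t^2>0$ on $[0,1]$.

\begin{theorem}\label{thm:main}
Let $n\ge1$.
\begin{enumerate}
\item[(1)] If a multisection of degree $n$ exists, then $n\equiv 9a+27b+72c\pmod{108}$ for some $a,b,c\in\{0,1\}$; that is, $n\bmod108\in\{0,9,27,36,72,81,99\}$. The same holds if the multisection is defined only over $\mathcal Y_0$.
\item[(2)] For every such $n$ a multisection of degree $n$ exists over $\mathcal X$.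
\end{enumerate}
Hence a multisection of degree $n$ exists if and only if $n\bmod108\in\{0,9,27,36,72,81,99\}$. In particular, for every $k\ge0$ there is no multisection of degree $108k+45$ and none of degree $108k+63$.
\end{theorem}

Call $s$ \emph{equivariant} if $s(gF)=g\,s(F)$ for all $g\in H$. For equivariant $s$, the set $s(F)$ is invariant under the projective symmetries of $C_F$, and part (1) reduces to counting orbits on the two most symmetric cubics $F_0$ and $F_1$. We carry out this count in Section~\ref{sec:count}, after recalling the background in Section~\ref{sec:background} and proving part (2) in Section~\ref{sec:existence}. The difficulty is that a continuous multisection has no reason to be equivariant. Section~\ref{sec:sheets} replaces the points of $s(F)$ by $n$ continuous maps $H\to C_F$, the \emph{sheets}, which the symmetries of $F$ permute. Section~\ref{sec:centers} attaches to each sheet with nontrivial stabilizer a point of the curve, its \emph{center}, and shows that distinct sheets have distinct centers. This is exactly what the count requires.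

\section{Plane cubics as tori}\label{sec:background}

Let $C=C_F$ with $F\in\mathcal X$. For a lattice $\Lambda\subset\mathbb C$ and $T=\mathbb C/\Lambda$, let $T[m]\cong(\mathbb Z/m)^2$ denote the $m$-torsion subgroup. We use the following textbook facts.
\begin{enumerate}
\item[(T1)] The curve $C$ is a compact Riemann surface of genus one. For every $O\in C$ there are a lattice $\Lambda$ and a biholomorphism $u:\mathbb C/\Lambda\to C$ with $u(0)=O$. Every biholomorphism $\mathbb C/\Lambda\to\mathbb C/\Lambda'$ has the form $w\mapsto\lambda w+\tau$ with $\lambda\in\mathbb C^*$, $\lambda\Lambda=\Lambda'$ and $\tau\in\mathbb C/\Lambda'$.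
\item[(T2)] If $\alpha\neq0$ and $\alpha\Lambda\subset\Lambda$, then multiplication by $\alpha$ on $\mathbb C/\Lambda$ is onto, and its kernel $\alpha^{-1}\Lambda/\Lambda$ has $|\alpha|^2$ elements.
\item[(T3)] (Abel's theorem) Two divisors on $\mathbb C/\Lambda$ are linearly equivalent if and only if they have the same degree and the same sum in the group $\mathbb C/\Lambda$.
\item[(T4)] Restriction of linear forms to $C$ is an isomorphism onto $H^0(C,\mathcal O_C(1))$: it is injective because $C$ lies in no line, and both spaces have dimension $3$ by Riemann--Roch. So an effective divisor on $C$ is cut out by a line if and only if it is linearly equivalent to a line section.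
\end{enumerate}

A \emph{flex} is a point $p\in C$ such that the divisor $3[p]$ is cut out by a line. Under a uniformization $u$ as in (T1), all line sections have the same sum $S\in\mathbb C/\Lambda$, and by (T3) and (T4) the flexes are the nine solutions of $3w=S$. A \emph{flex chart} of $C$ is a biholomorphism $u:T=\mathbb C/\Lambda\to C$ such that $u(0)$ is a flex. In a flex chart $S=0$, so the flexes are the points of $u(T[3])$.

\begin{lemma}\label{lem:charts}
\begin{enumerate}
\item[(a)] If $u:\mathbb C/\Lambda\to C_F$ and $u':\mathbb C/\Lambda'\to C_F$ are flex charts, then $u(w)=u'(\lambda w+\tau)$ with $\lambda\Lambda=\Lambda'$ and $3\tau=0$.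
\item[(b)] An automorphism of the Riemann surface $C_F$ that sends some flex to a flex is the restriction of a unique element of $H$, and this element stabilizes $F$.
\item[(c)] Every $F^0\in\mathcal X$ has a neighborhood $U$ with continuous maps $\lambda_1,\lambda_2:U\to\mathbb C$ and $\tilde u:U\times\mathbb C\to\mathbb{CP}^2$ such that, for each $F\in U$, the numbers $\lambda_1(F),\lambda_2(F)$ form a basis of a lattice $\Lambda_F$ and $\tilde u(F,\cdot)$ induces a flex chart $u_F:\mathbb C/\Lambda_F\to C_F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The form of $u'^{-1}\circ u$ is given by (T1), and $3\tau=0$ because $u'(\tau)=u(0)$ is a flex.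

(b) Let $\phi(O')=O$ with $O,O'$ flexes. Then $\phi^*\mathcal O_C(1)\cong\phi^*\mathcal O_C(3O)=\mathcal O_C(3O')\cong\mathcal O_C(1)$. Under such an isomorphism, (T4) identifies $\phi^*x,\phi^*y,\phi^*z$ with independent linear forms $\ell_1,\ell_2,\ell_3$, and $\phi(p)=(\ell_1(p):\ell_2(p):\ell_3(p))$ on $C$. So $\phi$ is the restriction of some $g\in H$. This $g$ is unique because $C$ contains four points no three of which are collinear, and $gF=F$ in $\mathcal X$ because the irreducible polynomial $F$ is determined up to a scalar by its zero set.

(c) Fix a line $L$ meeting $C_{F^0}$ in three distinct points. Let $U$ be a small ball about $F^0$ over which the polynomials $F$ are normalized continuously and, by the implicit function theorem, $L\cap C_F=\{a_1(F),a_2(F),a_3(F)\}$ with each $a_\nu$ continuous. The form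
\[
\eta_F=\frac{x\,dy-y\,dx}{\partial F/\partial z}=\frac{y\,dz-z\,dy}{\partial F/\partial x}=\frac{z\,dx-x\,dz}{\partial F/\partial y}
\]
is holomorphic and nowhere zero on $C_F$, and it depends continuously on $F$. The family $\mathcal C_U=\{(F,p):F\in U,\ p\in C_F\}\to U$ is a proper submersion over a ball, hence smoothly trivial by Ehresmann's theorem. Transport a basis of $H_1(C_{F^0};\mathbb Z)$ along the trivialization and let $\lambda_1(F),\lambda_2(F)$ be the periods of $\eta_F$; they are continuous. Let $\mathcal T_U$ be the quotient of $U\times\mathbb C$ by the lattices $\Lambda_F$. The map $\Psi:\mathcal C_U\to\mathcal T_U$, $(F,p)\mapsto(F,\int_{a_1(F)}^p\eta_F)$, is continuous and biholomorphic on fibers. Over a compact subset of $U$ it is a continuous bijection of compact Hausdorff spaces, so $\Psi$ is a homeomorphism. In the coordinate $\Psi$ the sum of a line section is $\Psi(a_2(F))+\Psi(a_3(F))$, a section of $\mathcal T_U$, which lifts to a continuous function $\tilde S:U\to\mathbb C$ because $U$ is simply connected. The point $\tilde S(F)/3$ is a flex, so $\tilde u(F,w)=\Psi^{-1}(F,w+\tilde S(F)/3)$ has the required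 properties.
\end{proof}

\section{Existence}\label{sec:existence}

We prove Theorem~\ref{thm:main}(2). By Lemma~\ref{lem:charts}, a formula in a flex chart defines a multisection if it is unchanged by the substitutions $w\mapsto\lambda w+\tau$ of part (a), depends continuously on $\lambda_1,\lambda_2$, and produces a constant number of distinct points.

For a flex chart $u:\mathbb C/\Lambda\to C_F$ put $A_m(F)=u(\{w: 3w\text{ has exact order }m\})$. Since $3(\lambda w+\tau)=\lambda\cdot 3w$ and multiplication by $\lambda$ is a group isomorphism $\mathbb C/\Lambda\to\mathbb C/\Lambda'$, this set does not depend on $u$. It has $9J(m)$ points by (T2). In the charts of part (c) these points are $\tilde u\big(F,(\alpha\lambda_1(F)+\beta\lambda_2(F))/3m\big)$ for a fixed finite set of integer pairs $(\alpha,\beta)$, so $A_m$ is continuous.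

The multisections $A_1,A_2,A_3$ account for the terms $9a+27b+72c$. To add an arbitrary multiple $108r$ we want $r$ disjoint copies of $A_4$, obtained by pushing each point $w$ a short distance along a nonzero tangent vector. In a flex chart a tangent vector is a complex number. If we let it depend on $P=3w$ and $\Lambda$ only, independence of the chart asks for a function $v(P;\Lambda)\in\mathbb C^*$ with
\begin{equation}\label{eq:homog}
v(\lambda P;\lambda\Lambda)=\lambda\,v(P;\Lambda)\qquad(\lambda\in\mathbb C^*).
\end{equation}
No such function exists on points of order $m\le3$: if $\lambda\ne1$ fixes both $\Lambda$ and $P$, then \eqref{eq:homog} forces $v=0$, and this happens with $\lambda=-1$ for $m=1,2$, and with $\lambda=\omega$, $\Lambda=\mathbb Z[\omega]$, $P=(1-\omega)^{-1}$ for $m=3$. For $m=4$ the Weierstrass function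
\[
\wp(z;\Lambda)=\frac1{z^2}+\sum_{0\neq\mu\in\Lambda}\Big(\frac1{(z-\mu)^2}-\frac1{\mu^2}\Big)
\]
provides one. Recall that $\wp$ is meromorphic on $\mathbb C/\Lambda$ with its only pole at $0$; that $\wp(P)=\wp(Q)$ if and only if $P=\pm Q$; that $\wp'$ vanishes exactly at the points of order $2$; and that, as the series shows, $\wp(\lambda z;\lambda\Lambda)=\lambda^{-2}\wp(z;\Lambda)$ and $\wp'(\lambda z;\lambda\Lambda)=\lambda^{-3}\wp'(z;\Lambda)$, with $\wp$ and $\wp'$ jointly continuous in $z\notin\Lambda$ and a basis of $\Lambda$.

Let $\ell=\ell(\Lambda)$ be the length of a shortest nonzero vector of $\Lambda$. It is continuous in a basis of $\Lambda$, being locally a minimum over finitely many vectors, and $\ell(\lambda\Lambda)=|\lambda|\,\ell(\Lambda)$. For $P$ of exact order $4$ put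
\[
z_0(P)=\frac{\wp(P)-\wp(2P)}{\wp'(P)},\qquad v(P)=\frac{\ell}{100}\cdot\frac{z_0(P)}{|z_0(P)|}.
\]
Here $\wp(P)$ and $\wp(2P)$ are finite and $\wp'(P)\neq0$ because $2P\ne0$, and $\wp(P)\ne\wp(2P)$ because $P=\pm2P$ would give $P=0$ or $3P=0$. So $z_0(P)\in\mathbb C^*$. Rescaling by $\lambda$ multiplies $z_0$ by $\lambda^{-2}/\lambda^{-3}=\lambda$, hence $v$ by $|\lambda|\cdot\lambda/|\lambda|=\lambda$, which is \eqref{eq:homog}. The factor $\ell/100$ keeps the push small compared with the spacing of the torsion points. For $r\ge1$ define
\[
A_4^{(r)}(F)=u\Big(\Big\{w+\tfrac jr\,v(3w)\ :\ 3w\text{ has exact order }4,\ \ 0\le j<r\Big\}\Big),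
\]
and let $A_4^{(0)}(F)=\emptyset$. If $w'=\lambda w+\tau$, then $w'+\frac jr v(3w';\lambda\Lambda)=\lambda\big(w+\frac jr v(3w;\Lambda)\big)+\tau$, so this set does not depend on the chart, and each of its points depends continuously on $F$ in the charts of Lemma~\ref{lem:charts}(c).

\begin{lemma}\label{lem:distinct}
The set $A_4^{(r)}(F)$ has $108r$ points and is disjoint from $A_1(F)\cup A_2(F)\cup A_3(F)$.
\end{lemma}

\begin{proof}
Let $d$ be the flat distance on $T=\mathbb C/\Lambda$. The difference of two distinct points of $T[12]$ is represented only by nonzero vectors of $\frac1{12}\Lambda$, so their distance is at least $\ell/12$. All points of order $1,2,3,4$ lie in $T[12]$. Multiplication by $3$ sends $w+\frac jr v(P)$, where $P=3w$, to $P+\frac{3j}rv(P)$, which is at distance less than $3\ell/100$ from $P$.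

Suppose $w+\frac jrv(P)=w'+\frac{j'}rv(P')$ with $P'=3w'$. Then $d(P,P')<6\ell/100<\ell/12$, so $P=P'$. Multiplying the equation by $3$ shows that $\frac{3(j-j')}{r}v(P)$ lies in $\Lambda$. Its length is less than $\ell$, so it is $0$; as $v(P)\neq0$, we get $j=j'$ and then $w=w'$. This gives $108r$ points. If $u\big(w+\frac jrv(P)\big)\in A_m(F)$ with $m\le3$, then $P'=P+\frac{3j}rv(P)$ has order $m$ and $d(P,P')<\ell/12$, so $P=P'$, although $P$ has order $4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Write $n=108r+9a+27b+72c$ with $r\ge0$ and $a,b,c\in\{0,1\}$. By Lemma~\ref{lem:distinct}, the union of $A_4^{(r)}$ with those of $A_1,A_2,A_3$ selected by $a,b,c$ is a multisection of degree $n$.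
\end{proof}

These multisections are equivariant, because $g\circ u$ is a flex chart of $C_{gF}$ whenever $u$ is a flex chart of $C_F$.

\section{Two symmetric cubics and a count}\label{sec:count}

We turn to part (1) and first isolate its arithmetic. The point $O=(0:1:0)$ is a flex of every $C_{F_t}$, since the line $z=0$ meets the curve where $x^3=0$. Three kinds of symmetry occur along the path $F_t$.

\emph{Along the whole path.} The involution $\iota(x:y:z)=(x:-y:z)$ stabilizes every $F_t$.

\emph{At $t=0$} (the curve with $j$-invariant $1728$). The map $\kappa(x:y:z)=(-x:\sqrt{-1}\,y:z)$ satisfies $F_0\circ\kappa=-F_0$ and $\kappa^2=\iota$. So $\langle\kappa\rangle\cong\mathbb Z/4$ stabilizes $F_0$.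

\emph{At $t=1$} (the curve with $j$-invariant $0$). Take a flex chart of $C_{F_1}:y^2z=x^3+z^3$ with origin $O$ and lattice $\Lambda$. The automorphism $(x:y:z)\mapsto(\omega x:y:z)$ fixes $O$ and has order $3$, so by (T1) it is multiplication by $\omega$ or $\omega^2$, and $\omega\Lambda=\Lambda$. Thus $\Lambda$ is a torsion-free module of rank one over the principal ideal domain $\mathbb Z[\omega]$, and after rescaling $\Lambda=\mathbb Z[\omega]$. We identify $C_{F_1}$ with $E=\mathbb C/\Lambda$ and let
\[
G=\{w\mapsto\zeta w+\tau:\ \zeta\in\mu_6,\ \tau\in E[3]\},\qquad |G|=54.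
\]
Each element of $G$ sends the flex $0$ to a flex, so Lemma~\ref{lem:charts}(b) realizes $G$ as a subgroup of $\operatorname{Stab}_H(F_1)$; the extension respects products because it is unique. We write $\gamma(w)=\zeta_\gamma w+\tau_\gamma$. The map $\iota$ fixes $O$ and has order $2$, so it is the element $w\mapsto-w$ of $G$.

\begin{lemma}\label{lem:orbits}
Let $\theta\in E$ be the class of $(1-\omega)^{-1}$ and let $[3]:E\to E$ be multiplication by $3$. Exactly three $G$-orbits in $E$ have nontrivial stabilizers, namely
\[
\Omega_9=E[3],\qquad\Omega_{27}=[3]^{-1}(E[2]\setminus\{0\}),\qquad\Omega_{18}=[3]^{-1}(\{\pm\theta\}),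
\]
and their invariants are as follows.
\begin{center}
\begin{tabular}{l|cccc}
orbit & $\Omega_9$ & $\Omega_{27}$ & $\Omega_{18}$ & free\\ \hline
size & $9$ & $27$ & $18$ & $54$\\
order of a stabilizer & $6$ & $2$ & $3$ & $1$\\
number of points fixed by $\iota$ & $1$ & $3$ & $0$ & $0$
\end{tabular}
\end{center}
\end{lemma}

\begin{proof}
We have $3(\zeta w+\tau)=\zeta\cdot3w$ for $\tau\in E[3]$; conversely, if $3w'=\zeta\cdot3w$, then $\tau=w'-\zeta w$ lies in $E[3]$ and $w'=\zeta w+\tau$. So the $G$-orbits are the preimages under $[3]$ of the $\mu_6$-orbits, each nine times as large, and taking $w'=w$ shows that $\gamma\mapsto\zeta_\gamma$ is an isomorphism $\operatorname{Stab}_G(w)\cong\operatorname{Stab}_{\mu_6}(3w)$. By (T2), $\zeta$ fixes $|\zeta-1|^2=1,3,4$ points of $E$ when it has order $6,3,2$. A point with nontrivial stabilizer in $\mu_6$ is fixed by $-1$ or by $\omega$, so it lies in $E[2]$ or in $\ker(1-\omega)=\{0,\pm\theta\}$. Only $0$ is fixed by all of $\mu_6$. Hence a nonzero point of $E[2]$ has stabilizer $\{\pm1\}$ and orbit of size $3$, namely $E[2]\setminus\{0\}$, while $\theta$ has stabilizer $\mu_3$ and orbit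 $\{\pm\theta\}$. Finally, $\iota$ fixes exactly $E[2]$; here $0\in\Omega_9$, and a point $w$ of order $2$ satisfies $3w=w$, so it lies in $\Omega_{27}$.
\end{proof}

For a $G$-set $N$ let $N_{\mathrm{sing}}$ be the set of elements with nontrivial stabilizer. It is $G$-invariant, and $G$ acts freely on its complement.

\begin{proposition}\label{prop:count}
Let $N$ be a set with $n$ elements, equipped with an action of $G$ and an action of $\langle\kappa\rangle$. Assume:
\begin{enumerate}
\item[(i)] $\iota\in G$ and $\iota=\kappa^2\in\langle\kappa\rangle$ act on $N$ by the same permutation;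
\item[(ii)] there is an injective $G$-equivariant map $q:N_{\mathrm{sing}}\to E$.
\end{enumerate}
Then $n\equiv9a+27b+72c\pmod{108}$ for some $a,b,c\in\{0,1\}$.
\end{proposition}

\begin{proof}
Let $\sigma$ be the number of elements of $N$ fixed by $\iota$; by (i) it may be computed from either action. A subgroup of $\langle\kappa\rangle\cong\mathbb Z/4$ that does not contain $\kappa^2$ is trivial, so an element not fixed by $\iota$ has a $\langle\kappa\rangle$-orbit of size $4$. Thus
\begin{equation}\label{eq:sigma}
\sigma\equiv n\pmod4.
\end{equation}
The image of $q$ is $G$-invariant, and its points have nontrivial stabilizers, so it is a union of some of $\Omega_9,\Omega_{27},\Omega_{18}$. Let $a,b,c\in\{0,1\}$ record which of these occur, and let $d$ be the number of free orbits in $N$. The elements fixed by $\iota$ lie in $N_{\mathrm{sing}}$, which is isomorphic as a $G$-set to the image of $q$. By Lemma~\ref{lem:orbits},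
\begin{equation}\label{eq:count}
n=9a+27b+18c+54d,\qquad\sigma=a+3b.
\end{equation}
Hence $n-\sigma=8a+24b+18c+54d\equiv2(c+d)\pmod 4$, and \eqref{eq:sigma} gives $c\equiv d\pmod2$. If $c=0$, then $d$ is even and $18c+54d\equiv0\pmod{108}$. If $c=1$, then $d$ is odd and $18c+54d\equiv18+54=72\pmod{108}$. In both cases $18c+54d\equiv72c$.
\end{proof}

\begin{example}[equivariant multisections]\label{ex:equivariant}
Let $s$ be equivariant over $\mathcal Y_0$. The $n$-sheeted covering $\{(t,p):p\in s(F_t)\}\to[0,1]$ is trivial; let $N$ be its set of components. Then $N$ is identified with the $G$-invariant set $s(F_1)\subset E$ and with the $\kappa$-invariant set $s(F_0)$. The homeomorphism $(t,p)\mapsto(t,\iota p)$ of the covering permutes the components, which gives (i), and the inclusion $s(F_1)\subset E$ gives (ii). So part (1) of Theorem~\ref{thm:main} holds for equivariant $s$.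

For $n=45$, equation \eqref{eq:count} reads $a+3b+2c+6d=5$, whose only solution is $b=c=1$, $a=d=0$. So $s(F_1)=\Omega_{27}\cup\Omega_{18}$ and $\iota$ fixes three points. At $F_0$ the other $42$ points would fall into orbits of size $4$, which is impossible. For $n=63$ the equation $a+3b+2c+6d=7$ forces $a=d=1$, $b=c=0$; then $\sigma=1$, and $62$ is not divisible by $4$. By contrast, $E[3]\setminus\{0\}$ consists of $\pm\theta$ and one free $\mu_6$-orbit, so $A_3(F_1)$ is the union of $\Omega_{18}$ and one free $G$-orbit: $c=d=1$ and $n=72$.
\end{example}

Neither curve suffices alone. Since $a+3b+2c$ takes every value from $0$ to $6$, the first equation in \eqref{eq:count} allows every multiple of $9$, and \eqref{eq:sigma} says nothing about $n$ until $\sigma$ is known. The involution $\iota$, which survives along the path, links the two.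

\section{Sheets}\label{sec:sheets}

From now on $s$ is an arbitrary multisection of degree $n$ over $\mathcal Y_0$; a multisection over $\mathcal X$ gives one by restriction. The set $s(F_1)$ need not be $G$-invariant, so we need another set $N$. To compare the values of $s$ on the different curves of an $H$-orbit, we pull them back to a fixed curve:
\[
f:[0,1]\times H\to\operatorname{UConf}_n(\mathbb{CP}^2),\qquad f(t,g)=g^{-1}s(gF_t)\subset C_{F_t}.
\]
The map $f$ is continuous, and it is independent of $g$ when $s$ is equivariant. In general a trace of the symmetry remains: if $\gamma\in\operatorname{Stab}_H(F_t)$, then $g\gamma^{-1}F_t=gF_t$, so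
\begin{equation}\label{eq:f}
f(t,g\gamma^{-1})=\gamma g^{-1}s(gF_t)=\gamma f(t,g).
\end{equation}

What makes \eqref{eq:f} useful is the topology of $H$. Since $H=SL_3(\mathbb C)/\mu_3$ and $SL_3(\mathbb C)$ is connected and simply connected, $H$ is connected and $\pi_1(H)\cong\mathbb Z/3$. We use this in two forms.
\begin{enumerate}
\item[(H1)] A continuous map from $H$ to a discrete space is constant.
\item[(H2)] If $Y$ is a manifold with torsion-free fundamental group, then every continuous map $H\to Y$ is trivial on $\pi_1$, and so lifts to every covering of $Y$.
\end{enumerate}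

\begin{example}[$n=1$]\label{ex:one}
Here $f(1,\cdot)$ is a map $p:H\to E$. Let $\gamma\in G$ be translation by $\tau\in E[3]\setminus\{0\}$. If $p$ were constant, \eqref{eq:f} would make its value a fixed point of $\gamma$, and there is none. In general \eqref{eq:f} says $p(g\gamma^{-1})=p(g)+\tau$. By (H2), $p$ lifts to $\tilde p:H\to\mathbb C$. The difference $\tilde p(g\gamma^{-1})-\tilde p(g)$ lies in the coset of $\Lambda$ given by $\tau$, so by (H1) it is a constant $\beta\notin\Lambda$. Since $\gamma^3=1$, three applications give $\tilde p(g)=\tilde p(g)+3\beta$, so $\beta=0\in\Lambda$, a contradiction. There is no multisection of degree $1$ over $\mathcal Y_0$.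
\end{example}

The example shows the mechanism: after lifting, an element of finite order in $H$ cannot produce a nonzero constant drift. To use it for $n>1$ we must first separate $f$ into $n$ single-valued maps, and for this (H2) has to be applied to a configuration space.

\begin{lemma}\label{lem:torsionfree}
If $C$ is a torus, then $\pi_1(\operatorname{UConf}_n(C))$ is torsion-free.
\end{lemma}

\begin{proof}
Call a connected space aspherical if $\pi_\nu=0$ for all $\nu\ge2$. The space $\operatorname{Conf}_n(C)$ is aspherical \cite{FN}: forgetting the last point is a fiber bundle $\operatorname{Conf}_{m+1}(C)\to\operatorname{Conf}_m(C)$ whose fiber, $C$ minus $m$ points, is homotopy equivalent to a graph, and the claim follows by induction from the long exact sequence of homotopy groups, starting from $\operatorname{Conf}_1(C)=C$. Since $S_n$ acts freely, $\operatorname{UConf}_n(C)$ is an aspherical manifold of dimension $2n$. An element of finite order $m>1$ in its fundamental group would determine a covering manifold that is a $K(\mathbb Z/m,1)$ of dimension $2n$. This is impossible, since $H^{2\nu}(\mathbb Z/m;\mathbb Z)\cong\mathbb Z/m\neq0$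 for every $\nu\geq1$.
\end{proof}

\begin{proposition}\label{prop:sheets}
There are continuous maps $p_1,\dots,p_n:[0,1]\times H\to\mathbb{CP}^2$ with pairwise distinct values at every point and $f(t,g)=\{p_1(t,g),\dots,p_n(t,g)\}$. For each $t$ there is a left action $(\gamma,i)\mapsto\gamma i$ of $\operatorname{Stab}_H(F_t)$ on $N=\{1,\dots,n\}$ such that
\begin{equation}\label{eq:action}
\gamma\,p_i(t,g)=p_{\gamma i}(t,g\gamma^{-1})\qquad\text{for all }g\in H,
\end{equation}
and the permutation of $N$ defined by $\iota$ is the same for all $t$.
\end{proposition}

\begin{proof}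
On $\{0\}\times H$ the map $f$ takes values in $\operatorname{UConf}_n(C_{F_0})$, so by Lemma~\ref{lem:torsionfree} and (H2) it is trivial on $\pi_1$. The inclusion $\{0\}\times H\subset[0,1]\times H$ is a homotopy equivalence, so $f$ itself is trivial on $\pi_1$ and lifts through the covering $\operatorname{Conf}_n(\mathbb{CP}^2)\to\operatorname{UConf}_n(\mathbb{CP}^2)$. The coordinates of a lift are the $p_i$.

Fix $t$, $\gamma\in\operatorname{Stab}_H(F_t)$ and $i$. By \eqref{eq:f} the sets $\{g:\gamma p_i(t,g)=p_j(t,g\gamma^{-1})\}$, $j\in N$, cover $H$. They are closed, and they are disjoint because the $p_j$ have distinct values. As $H$ is connected, exactly one of them is nonempty; its index is $\gamma i$. For $\gamma,\delta\in\operatorname{Stab}_H(F_t)$,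
\[
\gamma\delta\,p_i(t,g)=\gamma\,p_{\delta i}(t,g\delta^{-1})=p_{\gamma(\delta i)}(t,g(\gamma\delta)^{-1}),
\]
so $(\gamma\delta)i=\gamma(\delta i)$. Since $\iota$ stabilizes every $F_t$, the same covering argument applies to $\gamma=\iota$ on the connected space $[0,1]\times H$ and shows that $\iota i$ does not depend on $t$.
\end{proof}

We call the $p_i$, or their indices, the \emph{sheets} of $s$. The set $N$ carries the action of $G$ at $t=1$ and the action of $\langle\kappa\rangle$ at $t=0$, and hypothesis (i) of Proposition~\ref{prop:count} holds. It remains to prove (ii).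

\section{Centers}\label{sec:centers}

Fix $t=1$ and write $p_i(g)=p_i(1,g)\in E$. Let $G_i\subset G$ be the stabilizer of $i\in N$. A sheet is a map $H\to E$ and not a point, so the map $q$ of (ii) has to be constructed. The idea is to lift a sheet to $\mathbb C$, which lifts the action of its stabilizer to an action by affine maps of $\mathbb C$, and to take the fixed point of that action. By (H2) each $p_i$ has a lift $\tilde p_i:H\to\mathbb C$, unique up to adding an element of $\Lambda$. Let $\operatorname{Aff}(\mathbb C)$ be the group of maps $w\mapsto\alpha w+\beta$, $\alpha\neq0$.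

\begin{lemma}\label{lem:rho}
A lift $\tilde p_i$ determines a homomorphism $\rho_i:G_i\to\operatorname{Aff}(\mathbb C)$ such that $\rho_i(\gamma)$ is a lift of $\gamma$, with linear part $\zeta_\gamma$, and
\begin{equation}\label{eq:rho}
\tilde p_i(g\gamma^{-1})=\rho_i(\gamma)\,\tilde p_i(g)\qquad(g\in H,\ \gamma\in G_i).
\end{equation}
Replacing $\tilde p_i$ by $\tilde p_i+\mu$ with $\mu\in\Lambda$ conjugates $\rho_i$ by the translation $T_\mu$ by $\mu$.
\end{lemma}

\begin{proof}
For $\gamma\in G_i$, \eqref{eq:action} reads $p_i(g\gamma^{-1})=\zeta_\gamma p_i(g)+\tau_\gamma$. So $\tilde p_i(g\gamma^{-1})-\zeta_\gamma\tilde p_i(g)$ lies in the coset of $\Lambda$ given by $\tau_\gamma$, and by (H1) it is a constant $\beta$. Put $\rho_i(\gamma)w=\zeta_\gamma w+\beta$. For $\gamma,\delta\in G_i$,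
\[
\rho_i(\gamma\delta)\tilde p_i(g)=\tilde p_i(g\delta^{-1}\gamma^{-1})=\rho_i(\gamma)\tilde p_i(g\delta^{-1})=\rho_i(\gamma)\rho_i(\delta)\tilde p_i(g),
\]
and two affine maps with the same linear part that agree at one point are equal. The last statement follows from $\tilde p_i(g\gamma^{-1})+\mu=T_\mu\rho_i(\gamma)T_\mu^{-1}(\tilde p_i(g)+\mu)$.
\end{proof}

\begin{lemma}\label{lem:notrans}
The group $G_i$ contains no nontrivial translation, so $\gamma\mapsto\zeta_\gamma$ embeds $G_i$ in $\mu_6$.
\end{lemma}

\begin{proof}
If $\gamma\in G_i$ and $\zeta_\gamma=1$, then $\rho_i(\gamma)$ is a translation of $\mathbb C$ of finite order, hence the identity. It is a lift of $\gamma$, so $\gamma=1$.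
\end{proof}

Let $i\in N_{\mathrm{sing}}$. By Lemma~\ref{lem:notrans}, $G_i$ is cyclic and $\zeta_\gamma\ne1$ for $1\neq\gamma\in G_i$, so each such $\rho_i(\gamma)$ has exactly one fixed point in $\mathbb C$. The fixed point $\tilde q_i$ of the image of a generator is fixed by all of $\rho_i(G_i)$, so it is the fixed point of $\rho_i(\gamma)$ for every $\gamma\neq1$ in $G_i$. Replacing $\tilde p_i$ by $\tilde p_i+\mu$ replaces $\tilde q_i$ by $\tilde q_i+\mu$. The image $q_i\in E$ of $\tilde q_i$ therefore depends only on $i$; we call it the \emph{center} of the sheet $i$. Since $\rho_i(\gamma)$ lifts $\gamma$, we have $G_i\subset\operatorname{Stab}_G(q_i)$. If $p_i$ is constant, then \eqref{eq:rho} shows that $q_i$ is its value, so centers recover the points of Example~\ref{ex:equivariant}.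

\begin{lemma}\label{lem:equiv}
For $\delta\in G$ and $i\in N_{\mathrm{sing}}$ we have $G_{\delta i}=\delta G_i\delta^{-1}$ and $q_{\delta i}=\delta q_i$.
\end{lemma}

\begin{proof}
The first statement holds for any group action. Let $\tilde\delta\in\operatorname{Aff}(\mathbb C)$ be a lift of $\delta$. By \eqref{eq:action}, $p_{\delta i}(g)=\delta\,p_i(g\delta)$, so we may take $\tilde p_{\delta i}(g)=\tilde\delta\,\tilde p_i(g\delta)$. For $\gamma\in G_i$,
\[
\tilde p_{\delta i}\big(g(\delta\gamma\delta^{-1})^{-1}\big)=\tilde\delta\,\tilde p_i(g\delta\gamma^{-1})=\tilde\delta\rho_i(\gamma)\,\tilde p_i(g\delta)=\tilde\delta\rho_i(\gamma)\tilde\delta^{-1}\,\tilde p_{\delta i}(g).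
\]
So $\rho_{\delta i}(\delta\gamma\delta^{-1})=\tilde\delta\rho_i(\gamma)\tilde\delta^{-1}$, and for $\gamma\ne1$ this map has fixed point $\tilde\delta\tilde q_i$.
\end{proof}

Injectivity is the heart of the matter. Each sheet can be contracted to its center by the homotopy $(1-\epsilon)\tilde p_i+\epsilon\tilde q_i$, $0\le\epsilon\le1$, which preserves \eqref{eq:rho}; but two sheets that never meet might still contract to the same point. If they did, their difference would be a nowhere vanishing function on $H$ that a symmetry rotates by a nontrivial root of unity. The logarithm turns this rotation into a drift as in Example~\ref{ex:one}.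

\begin{lemma}\label{lem:separate}
If $G_i\cap G_j\neq1$ and $q_i=q_j$, then $i=j$.
\end{lemma}

\begin{proof}
Let $1\ne\gamma\in G_i\cap G_j$, of order $r$; then $\zeta_\gamma\neq1$ by Lemma~\ref{lem:notrans}. Since $\tilde q_i-\tilde q_j\in\Lambda$, we may change $\tilde p_j$ so that $\tilde q_i=\tilde q_j$. Then $\rho_i(\gamma)=\rho_j(\gamma)$, because these maps have the same linear part and the same fixed point. Suppose $i\neq j$. As $p_i(g)\ne p_j(g)$ for all $g$, the function $D=\tilde p_i-\tilde p_j$ takes values in $\mathbb C\setminus\Lambda\subset\mathbb C^*$, and \eqref{eq:rho} gives $D(g\gamma^{-1})=\zeta_\gamma D(g)$. By (H2), applied to the covering $\exp:\mathbb C\to\mathbb C^*$, we can write $D=e^L$ with $L:H\to\mathbb C$ continuous. The difference $L(g\gamma^{-1})-L(g)$ takes values in the discrete set $\{\beta:e^\beta=\zeta_\gamma\}$, so by (H1) it is a constant $\beta$, and $\beta\ne0$ because $\zeta_\gamma\neq1$. Iterating $r$ times gives $L(g)=L(g\gamma^{-r})=L(g)+r\beta$, a contradiction.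
\end{proof}

Lemma~\ref{lem:separate} needs a common stabilizing element. A priori a sheet with stabilizer of order $2$ and a sheet with stabilizer of order $3$ could share a center in $\Omega_9$. We exclude this by showing first that a sheet has the same stabilizer as its center.

\begin{proposition}\label{prop:centers}
The map $q:N_{\mathrm{sing}}\to E$, $i\mapsto q_i$, is $G$-equivariant and injective.
\end{proposition}

\begin{proof}
Equivariance is Lemma~\ref{lem:equiv}. Let $i\in N_{\mathrm{sing}}$ and $S=\operatorname{Stab}_G(q_i)\supset G_i$. Nontrivial translations of $E$ have no fixed points, so $S$ embeds in $\mu_6$ and is abelian. For $\delta\in S$, Lemma~\ref{lem:equiv} gives $G_{\delta i}=\delta G_i\delta^{-1}=G_i\neq1$ and $q_{\delta i}=\delta q_i=q_i$, so $\delta i=i$ by Lemma~\ref{lem:separate}. Hence $G_i=\operatorname{Stab}_G(q_i)$. If now $q_i=q_j$, then $G_i=G_j\neq1$, and $i=j$ by Lemma~\ref{lem:separate}.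
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
The set $N$ of sheets of $s$ satisfies hypothesis (i) of Proposition~\ref{prop:count} by Proposition~\ref{prop:sheets} and hypothesis (ii) by Proposition~\ref{prop:centers}. Only the values of $s$ at the points $gF_t$ of $\mathcal Y_0$ entered the argument.
\end{proof}

\begin{remark}
That the chosen points are distinct is what makes the function $D$ in Lemma~\ref{lem:separate} nowhere zero. The conclusion fails without it: the flexes, each counted twice, form a continuous family of degree $18$. The finiteness of $\pi_1(H)$ was used three times, through (H2): to separate the sheets, to lift them to $\mathbb C$, and to take the logarithm of $D$. The last step fails for a group such as $\mathbb C^*$, on which $D(g)=g^{-1}$ has no zero and satisfies $D(g\zeta^{-1})=\zeta D(g)$ for every root of unity $\zeta$.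
\end{remark}

\begin{thebibliography}{9}

\bibitem{FN} Fadell and Neuwirth, 1962.

\bibitem{Yao} Jinwen Yao, \emph{Rigidity of multisections to the universal cubic plane curve}, arXiv:2607.14128 (2026).

\end{thebibliography}
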